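# Unique factorization in universal enveloping algebras

## 1. The ideals of a two-dimensional enveloping algebra

All fields have characteristic $0$. Let $\mathfrak g=kx\oplus ky$ with $[x,y]=y$, and let $U=U(\mathfrak g)$. The monomials $y^ix^j$ form a basis, and $xy=y(x+1)$, so for every polynomial $p$
$$p(x)\,y=y\,p(x+1).\tag{1}$$
By (1), $yU=Uy$, and $U/yU=k[x]$ is a domain. Which other two-sided ideals are there?

Let $I\ne 0$ be a two-sided ideal and $0\neq a=\sum_i y^ip_i(x)\in I$. Since $[x,y^ip(x)]=i\,y^ip(x)$, the summands of $a$ are eigenvectors of $[x,\cdot]$ with distinct eigenvalues. As $[x,I]\subset I$, every $y^ip_i(x)$ lies in $I$. Fix one with $p=p_i\neq0$, of degree $d$. If $d\ge1$, then by (1)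
$$(y^ip)\,y-y\,(y^ip)=y^{i+1}\bigl(p(x+1)-p(x)\bigr)\in I,$$
and $p(x+1)-p(x)$ is nonzero of degree $d-1$. After $d$ steps we find a power $y^N\in I$. If $I=P$ is prime, then $(yU)^N=y^NU\subset P$ gives $y\in P$. So $yU$ is contained in every nonzero prime ideal: it is the only prime of height one.

Here is the vocabulary. A proper ideal $P$ of a ring $R$ is *prime* if $IJ\subset P$ for ideals $I,J$ implies $I\subset P$ or $J\subset P$; it is *completely prime* if $R/P$ is a domain. In a domain, a *height-one* prime is a nonzero prime with no prime strictly between $0$ and it. An element $p$ is *normal* if $Rp=pR$, and by a *principal ideal* we mean $Rp=pR$ with $p$ normal. In the example $y$ is normal although the center of $U$ is only $k$.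

**Definition (Chatters).** A noetherian domain $R$, not necessarily commutative, is a *unique factorization domain* (UFD) if it has at least one height-one prime ideal and each height-one prime ideal is a completely prime principal ideal.

So our $U$ is a UFD with exactly one height-one prime. If $\mathfrak g\ne0$ is abelian, $U(\mathfrak g)$ is a polynomial ring, and we are in the classical situation. For $\mathfrak{sl}_2$, with $[h,e]=2e$, $[h,f]=-2f$, $[e,f]=h$, the element $\Omega=h^2+2h+4fe$ is central; for instance $[e,\Omega]=-2eh-2he-4e+4he=2[h,e]-4e=0$. For $c\in k$ the ideal $(\Omega-c)U$ has associated graded ideal $(h^2+4ef)$, and $h^2+4ef$ is an irreducible polynomial; so $U/(\Omega-c)U$ is a domain. Not every prime is so pleasant. The kernel $P$ of $U(\mathfrak{sl}_2)\to M_2(k)$ (the two-dimensional representation) is prime because $M_2(k)$ is simple, but it is not completely prime. On a highest weight vector $\Omega$ acts by $1+2=3$, so $P\supset(\Omega-3)U$. The inclusion is strict, one quotient being a domain and the other not. So $P$ does not have height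 one, and it is no counterexample.

Chatters proved that $U(\mathfrak g)$ is a UFD whenever $\mathfrak g\ne0$ is a finite-dimensional complex Lie algebra that is solvable or semisimple. The question, taken from Silu Liu and Quanshui Wu, "PI Artin–Schelter regular algebras of dimension 3 are unique factorization rings", arXiv:2602.14034 (2026), is whether this holds for *every* nonzero finite-dimensional complex Lie algebra. The answer is yes.

## 2. Semi-invariants and the two main theorems

Let $k$ be a field of characteristic $0$, $\mathfrak h$ a finite-dimensional Lie algebra over $k$, and $\mathbf 1\in\mathfrak h$ a nonzero central element. Put $A=U(\mathfrak h)/(\mathbf 1-1)$. For $\mathfrak h=k\mathbf 1\oplus\mathfrak g$ this is $U(\mathfrak g)$. The extra element $\mathbf 1$ is there because the induction below will create Weyl algebras.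

Let $\mathbf 1,x_1,\dots,x_n$ be a basis of $\mathfrak h$. By the Poincaré–Birkhoff–Witt theorem (PBW), $U(\mathfrak h)$ is free over the central subring $k[\mathbf 1]$ on the ordered monomials $x^\alpha$, so the $x^\alpha$ form a $k$-basis of $A$. Let $A_d$ be the span of the products of at most $d$ elements of $\mathfrak h$. The associated graded ring is the polynomial ring $S(\mathfrak h/k\mathbf 1)$. Hence $A$ is a noetherian domain, degree is additive on products, $A_0=k$, and the units of $A$ are $k^*$.

**Definition.** A *semi-invariant* is a nonzero $a\in A$ with $[x,a]\in ka$ for all $x\in\mathfrak h$. It is *irreducible* if $a\notin k$ and $a$ is not a product of two semi-invariants outside $k$.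

In the example of Section 1, a semi-invariant satisfies $[y,a]=\nu a$ with $\nu\in k$; here $[y,\cdot]$ is locally nilpotent, so $\nu=0$. By (1) this forces $a\in k[y]$, and being an eigenvector of $[x,\cdot]$ forces $a=cy^N$. The irreducible semi-invariants are the $cy$, $c\in k^*$.

**Theorem 1.** (M) Every nonzero two-sided ideal of $A$ contains a semi-invariant. (C) If $p$ is an irreducible semi-invariant, then $pA=Ap$ and $A/pA$ is a domain.

**Theorem 2.** The height-one primes of $A$ are exactly the ideals $pA=Ap$ with $p$ an irreducible semi-invariant, and all of them are completely prime. Hence $A$ is a UFD unless it is simple. In particular $U(\mathfrak g)$ is a UFD for every finite-dimensional $\mathfrak g\neq0$ over every field of characteristic $0$, for example over $\mathbb C$.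

The exception is needed. If $\mathfrak h$ is spanned by $p,q,\mathbf 1$ with $[p,q]=\mathbf 1$, then $A$ is the Weyl algebra. It is simple: $[p,\cdot]$ and $[q,\cdot]$ act on $\sum c_{ij}p^iq^j$ as $\partial/\partial q$ and $-\partial/\partial p$, so from a nonzero element of an ideal one reaches a nonzero constant. A simple domain has no height-one prime.

**Three remarks on semi-invariants.** If $a$ is a semi-invariant, $[x,a]=\lambda(x)a$, then
$$xa=a\,(x+\lambda(x)),\qquad ax=(x-\lambda(x))\,a\qquad(x\in\mathfrak h),\tag{2}$$
so $aA=Aa$. Products of semi-invariants are semi-invariants. If $a$ and $ac\ne0$ are semi-invariants, so is $c$: if $[x,a]=\alpha a$ and $[x,ac]=\gamma ac$, then $\gamma ac=\alpha ac+a[x,c]$, and cancelling $a$ gives $[x,c]=(\gamma-\alpha)c$.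

**Proof that Theorem 1 implies Theorem 2.** A semi-invariant outside $k$ is a product of irreducible ones: if it is not irreducible, it is a product of two semi-invariants of smaller positive degree, and we induct on the degree.

Let $P\ne0$ be prime. By (M) it contains a semi-invariant. This one is not in $k$, since $P$ is proper; write it as $a_1\cdots a_r$ with $a_i$ irreducible. As $a_iA=Aa_i$, we have $(a_1A)\cdots(a_rA)=a_1\cdots a_rA\subset P$, so some $a_i\in P$. Put $p=a_i$. By (C), $pA$ is a nonzero completely prime ideal contained in $P$ (proper because $p$ is no unit). If $P$ has height one, then $P=pA$.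

Conversely let $p$ be irreducible and let $0\neq P\subset pA$ be prime. As just seen, $P$ contains an irreducible semi-invariant $p'$. Write $p'=pu$; then $u$ is a semi-invariant by the third remark, and since $p'$ is irreducible and $p\notin k$, $u\in k^*$. Hence $pA=p'A\subset P$, so $P=pA$. Thus $pA$ has height one.

If $A$ is not simple, a maximal two-sided ideal of $A$ is nonzero and prime, so it contains some $pA$, and height-one primes exist. Finally $U(\mathfrak g)$ with $\mathfrak g\ne0$ is not simple, because of its augmentation ideal. $\square$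

It remains to prove Theorem 1.

## 3. Lifting from $\operatorname{gr}I$, and clearing denominators

Statement (M) is the delicate one. We look at two natural ways to attack it and at where each stops.

**Passing to the associated graded ideal.** Given $I\subset U(\mathfrak g)$, form $\operatorname{gr} I\subset S(\mathfrak g)$. It is stable under $\operatorname{ad}\mathfrak g$. Suppose one can find a semi-invariant in $\operatorname{gr}I$ by commutative geometry; one would like to lift it to a semi-invariant in $I$. If $\mathfrak g$ is semisimple this works: the surjection of $\mathfrak g$-modules $I\cap U_d\to(\operatorname{gr}I)_d$ splits by complete reducibility, so invariants lift. Without complete reducibility they need not.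

Take $\mathfrak g$ with basis $x,y_1,y_2,y_3$ and nonzero brackets $[x,y_1]=y_2$, $[x,y_2]=y_3$. Put $B=k[y_1,y_2,y_3]$. On $B$, $[x,\cdot]$ is the derivation $D=y_2\partial_{y_1}+y_3\partial_{y_2}$. Let
$$C=y_2^2-2y_1y_3,\qquad u=C^2+y_2y_3,\qquad Q=(u,\,y_3^2)\subset B .$$
Since $DC=0$, $Du=y_3^2$ and $Dy_3=0$, the ideal $Q$ is $D$-stable, and $I=QU=\bigoplus_iQx^i$ is a two-sided ideal of $U$. The symbol of $u$ is $C^2$, an invariant of $S(\mathfrak g)$. We claim that no semi-invariant in $I$ has symbol $C^2$.

Let $a=\sum b_ix^i\in I$ be such a semi-invariant. Since $\operatorname{ad}y_2$ is locally nilpotent on $U$, $[y_2,a]=0$; as $[x^i,y_2]=i\,x^{i-1}y_3$ this gives $b_i=0$ for $i\geq1$. So $a\in Q$, and likewise $Da=0$. Write $a=C^2+w$ with $\deg w\le3$; then $Dw=0$. Write $a=gu+g'y_3^2$. Modulo $y_3$ this says $y_2^4+\bar w=\bar g\,y_2^4$; since $\deg w\le3$, $\bar g=1$ and $\bar w=0$. So $g=1+y_3g_1$ and $w=y_3w_1$ with $\deg w_1\le2$. Modulo $y_3^2$ we get $y_3w_1\equiv y_2y_3+y_3g_1u$, hence $w_1\equiv y_2+g_1y_2^4$ modulo $y_3$. By degree, $w_1=y_2+y_3w_2$.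 Now $Dw=0$ gives $0=Dw_1=y_3(1+Dw_2)$, so $Dw_2=-1$. This is impossible, because the image of $D$ lies in $(y_2,y_3)$.

The ideal $I$ does contain other semi-invariants, such as $y_3^2$. But the passage from $\operatorname{gr} I$ to $I$ gives no way of telling which semi-invariants of $\operatorname{gr}I$ lift.

**Inverting an abelian ideal.** Let $\mathfrak a\subset\mathfrak g$ be an abelian ideal and $B=S(\mathfrak a)\subset U=U(\mathfrak g)$. One can invert $B\setminus0$ and get a ring $E$ governed by a smaller Lie algebra over $F'=\operatorname{Frac}B$. By induction one finds $w_0\in IE$ that is a semi-invariant, and after rescaling $w_0\in U$. Then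
$$Q=\{b\in B:bw_0\in I\}$$
is a nonzero ideal of $B$ stable under $\operatorname{ad}\mathfrak g$. If $Q$ contains a semi-invariant $b$, then $bw_0\in I$ is what we want. The trouble is that $Q$ need not contain one.

Take $\mathfrak g=\mathfrak{sl}_2\ltimes k^2$ with $[e,y_2]=y_1$, $[f,y_1]=y_2$, $[h,y_1]=y_1$, $[h,y_2]=-y_2$, all other brackets of $\mathfrak{sl}_2$ with $y_1,y_2$ and $[y_1,y_2]$ being zero. Let $B=k[y_1,y_2]$ and $I=(y_1,y_2)U$, the kernel of $U(\mathfrak g)\to U(\mathfrak{sl}_2)$. Here $IE=E$, $w_0=1$, $Q=(y_1,y_2)$. As $\mathfrak g$ equals its commutator algebra, semi-invariants are invariants. An invariant $b\in B$ satisfies $y_1\partial_{y_2}b=0$ and $y_2\partial_{y_1}b=0$, so it is constant. So $Q$ contains no semi-invariant. Nevertheless $I$ does: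
$$c=e\,y_2^2+h\,y_1y_2-f\,y_1^2\tag{3}$$
is central. Indeed
$$\begin{aligned}
[y_1,c]&=-y_1\cdot y_1y_2+y_2\,y_1^2=0, & [y_2,c]&=-y_1y_2^2+y_2\,y_1y_2=0,\\
[e,c]&=2e\,y_1y_2-2e\,y_1y_2+h\,y_1^2-h\,y_1^2=0, & [f,c]&=-h\,y_2^2+2f\,y_1y_2+h\,y_2^2-2f\,y_1y_2=0,
\end{aligned}$$
and $[h,c]=0$ because all terms have weight $0$. So the multiplier that clears the denominators should be sought in the larger ideal $QU=UQ$, and not in $Q$.

**What gets past this.** We run the reduction simultaneously for $A$ and for its commutative Poisson analogue $S$. In $S$ geometry gives a semi-invariant $f\in QS$. Symmetrization $\beta:S\to A$ turns $f$ into a semi-invariant of $A$, but in general $\beta(QS)\not\subset QA$; an example is in Section 10. The key lemma is that $\beta(f)\in QA$ as soon as $f$ Poisson-commutes with $\mathfrak a$, and semi-invariants do. Then $\beta(f)w_0\in QAw_0=AQw_0\subset I$. Statement (C) follows along the same reduction by a separate induction.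

## 4. Lie algebras with semilinear derivations

After localization the ground field becomes a function field on which the Lie algebra acts. The induction must therefore carry derivations of the field.

**Definition.** A *datum* $(F,\mathfrak h,\Delta)$ consists of a field $F$ of characteristic $0$; a finite-dimensional $F$-Lie algebra $\mathfrak h$ with a nonzero central element $\mathbf 1$ (we identify $F$ with $F\mathbf 1\subset\mathfrak h$); and a set $\Delta$ of semilinear derivations. Each $\delta\in\Delta$ is a derivation of $F$ together with an additive map $\delta:\mathfrak h\to\mathfrak h$ such that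
$$\delta(fx)=\delta(f)x+f\delta(x),\qquad \delta[x,y]=[\delta x,y]+[x,\delta y],\qquad\delta(\mathbf 1)=0 .$$
We require $\operatorname{ad}\mathfrak h\subset\Delta$, acting by zero on $F$.

The starting point will be $(k,\mathfrak h,\operatorname{ad}\mathfrak h)$. Another datum: $F=k(y_1,y_2)$, $\mathfrak h=F\oplus Fc$ abelian, and $\Delta$ consisting of $0$ and the three maps that kill $c$ and act on $F$ by $y_1\partial_{y_2}$, $y_2\partial_{y_1}$, $y_1\partial_{y_1}-y_2\partial_{y_2}$.

Put $A=U_F(\mathfrak h)/(\mathbf 1-1)$ and $S=S_F(\mathfrak h)/(\mathbf 1-1)$. The letter $R$ denotes either of them, and $[\ ,\ ]$ is the commutator in $A$ and the Poisson bracket in $S$ (the biderivation extending the bracket of $\mathfrak h$, also written $\{\ ,\ \}$). Each $\delta$ extends to the tensor algebra of $\mathfrak h$ over $F$ by the Leibniz rule and preserves the defining relations, so $\Delta$ acts on $R$ by derivations, also of the bracket. As in Section 2, if $\mathbf 1,x_1,\dots,x_n$ is a basis, the ordered monomials $x^\alpha$ form an $F$-basis of $R$. With $R_d$ spanned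 by products of at most $d$ elements of $\mathfrak h$, $\operatorname{gr}R=S_F(\mathfrak h/F)$. So $R$ is a noetherian domain, degree is additive, $R_0=F$, the units are $F^*$, and $\delta(R_d)\subset R_d$. Elements of $F$ are central in $R$.

**Definition.** A *semi-invariant* of $R$ is $0\ne a\in R$ with $\delta(a)\in Fa$ for all $\delta\in\Delta$. It is *irreducible* if $a\notin F$ and $a$ is not a product of two semi-invariants outside $F$.

**Fact 4.1.** If $a\in A$ is a semi-invariant, then (2) holds with $\lambda(x)\in F$, so $aA=Aa$. This ideal is $\Delta$-stable, as $\delta(ab)=\delta(a)b+a\delta(b)$. Products of semi-invariants of $R$ are semi-invariants.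

**Fact 4.2.** If $a$ and $ac\neq0$ are semi-invariants, so is $c$: from $\gamma ac=\delta(ac)=\alpha ac+a\delta(c)$ with $\alpha,\gamma\in F$ we get $\delta(c)=(\gamma-\alpha)c$.

**Fact 4.3.** If $y\in\mathfrak h$ and $\operatorname{ad}y$ is nilpotent on $\mathfrak h$, then $[y,a]=0$ for every semi-invariant $a$ of $R$. Indeed $[y,\cdot]$ is an $F$-linear derivation of $R$, nilpotent on generators, hence locally nilpotent; and $[y,a]=ca$ with $c\in F$ gives $c^Na=0$ for large $N$.

**Fact 4.4.** Let $\mathfrak a\supseteq F$ be a $\Delta$-stable abelian subspace of $\mathfrak h$ with basis $\mathbf 1,y_1,\dots,y_r$. Then the subalgebra $B=F[\mathfrak a]$ of $R$ is the polynomial ring $F[y_1,\dots,y_r]$, by PBW, and is $\Delta$-stable. *(a) If $b\in B$ is a semi-invariant, each irreducible factor of $b$ in $B$ is a semi-invariant.* Write $b=b_j^eg$ with $b_j\nmid g$. Since $\delta(b)\in Fb$, $b_j^e$ divides $\delta(b)=e\,b_j^{e-1}\delta(b_j)g+b_j^e\delta(g)$, so $b_j\mid\delta(b_j)$. As $\deg\delta(b_j)\le\deg b_j$, $\delta(b_j)\in Fb_j$. *(b) If $0\ne Q\subset B$ is a $\Delta$-stable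 ideal and $d=\gcd Q$, then $d$ is a semi-invariant.* Write $Q=dQ_1$ with $\gcd Q_1=1$. For $q_1\in Q_1$, $\delta(d)q_1+d\,\delta(q_1)=\delta(dq_1)\in Q\subset dB$, so $d\mid\delta(d)q_1$ for all $q_1\in Q_1$, hence $d\mid\delta(d)$, and by degree $\delta(d)\in Fd$.

## 5. Abelian, Heisenberg, or semisimple

**Lemma 5.1.** For a datum, one of the following holds.

(i) There is a $\Delta$-stable abelian $F$-subspace $\mathfrak a$ with $F\subsetneq\mathfrak a\subset\mathfrak h$ (an ideal, as $\operatorname{ad}\mathfrak h\subset\Delta$).

(ii) Case (i) fails, and there is a $\Delta$-stable ideal $\mathfrak m\supsetneq F$ with $[\mathfrak m,\mathfrak m]\subset F$ such that the form $\omega$ on $\mathfrak m/F$ given by $[y,z]=\omega(y,z)\mathbf 1$ is nondegenerate.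

(iii) $\mathfrak h=F\oplus\mathfrak s$ with $\mathfrak s=[\mathfrak h,\mathfrak h]$ semisimple or $0$; it is $\Delta$-stable.

**Step 1: the radical is $\Delta$-stable.** Let $\kappa$ be the Killing form. In a basis of $\mathfrak h$, $\delta$ is the coordinatewise derivation $\delta_0$ plus a linear map $M$. For a linear operator $T$ with matrix $(T_{ij})$, $[\delta_0,T]$ has matrix $(\delta(T_{ij}))$ and $[M,T]$ has trace $0$, so $\operatorname{tr}[\delta,T]=\delta(\operatorname{tr}T)$. Since $\operatorname{ad}(\delta x)=[\delta,\operatorname{ad}x]$,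
$$\kappa(\delta x,y)+\kappa(x,\delta y)=\operatorname{tr}[\delta,\operatorname{ad}x\operatorname{ad}y]=\delta\,\kappa(x,y).$$
In characteristic $0$ the radical is $\mathfrak r=[\mathfrak h,\mathfrak h]^{\perp_\kappa}$. As $[\mathfrak h,\mathfrak h]$ is $\Delta$-stable, the displayed formula shows that $\mathfrak r$ is. Note $F\subset\mathfrak r$.

**Step 2: the three cases.** If $\mathfrak r=F$, Levi's theorem gives $\mathfrak h=F\oplus\mathfrak s$, a direct product since $F$ is central; so $\mathfrak s=[\mathfrak h,\mathfrak h]$ and (iii) holds. Let $\mathfrak r\ne F$ and suppose (i) fails. Let $\mathfrak m=F+[\mathfrak h,\mathfrak r]$ if this is not $F$, and $\mathfrak m=\mathfrak r$ otherwise; in the second case $[\mathfrak r,\mathfrak r]\subset F$. Since $[\mathfrak h,\mathfrak r]$ is a nilpotent ideal, $\mathfrak m\supsetneq F$ is in both cases a nilpotent $\Delta$-stable ideal. Its center is $\Delta$-stable: for $z$ central in $\mathfrak m$ and $y\in\mathfrak m$, $[\delta z,y]=\delta[z,y]-[z,\delta y]=0$. The center is abelian and contains $F$, so it equals $F$ because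 (i) fails. In particular $\mathfrak m$ is not abelian. Let $C^1=\mathfrak m$, $C^{j+1}=[\mathfrak m,C^j]$ be the lower central series and $c\ge2$ the class, so $C^c\ne0=C^{c+1}$. If $c\ge3$, then $[C^{c-1},C^{c-1}]\subset C^{2c-2}\subset C^{c+1}=0$. So $F+C^{c-1}$ is abelian and $\Delta$-stable, hence equals $F$. Then $C^{c-1}$ is central and $C^c=0$, a contradiction. So $c=2$, $[\mathfrak m,\mathfrak m]$ lies in the center $F$ of $\mathfrak m$, and $\omega$ is nondegenerate because the center is exactly $F$. $\square$

## 6. Localizing at an abelian ideal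

We are in case (i). Let $\mathbf 1,y_1,\dots,y_r$ ($r\ge1$) be a basis of $\mathfrak a$, completed by $x_1,\dots,x_n$ to a basis of $\mathfrak h$. Put $B=F[\mathfrak a]$ and $F'=\operatorname{Frac}B$. By PBW with the $y$'s in front, $R=\bigoplus_\alpha Bx^\alpha$; the *coordinates* of an element are its coefficients in $B$. The aim is to pass from $(F,\mathfrak h,\Delta)$ to a datum over $F'$ of smaller dimension, and to compare ideals and semi-invariants.

**Step 1: the filtration by $x$-degree.** Let $R^{(d)}=\sum_{|\alpha|\le d}Bx^\alpha$. Moving an $x_i$ past $b\in B$ costs $[x_i,b]\in B$, and interchanging $x_i,x_j$ costs $[x_i,x_j]\in\mathfrak h\subset R^{(1)}$; both have fewer $x$'s. So this is an algebra filtration, with associated graded ring the polynomial ring $B[\bar x_1,\dots,\bar x_n]$.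

**Fact 6.1.** Let $Q\subset B$ be an ideal with $[\mathfrak h,Q]\subset Q$. Then $QA=AQ=\bigoplus_\alpha Qx^\alpha$, and $A/QA$ has associated graded ring $(B/Q)[\bar x_1,\dots,\bar x_n]$; so $A/QA$ is a domain if $Q$ is prime. Indeed $QA=\bigoplus Qx^\alpha$ is clear. From $x_iq=qx_i+[x_i,q]$ we see that $x_iQ\subset QA$ and $Qx_i\subset AQ$. So $QA$ is a left ideal containing $Q$ and $AQ$ is a right ideal containing $Q$, and $QA=AQ$. The filtration of Step 1 induces on $A/QA=\bigoplus(B/Q)x^\alpha$ the stated graded ring.

**Step 2: inverting $B\setminus0$.** In $A$, for $b\in B$ we have $[b,x_i]\in B$, so $\operatorname{ad}b$ maps $A^{(d)}$ to $A^{(d-1)}$ and is locally nilpotent. Right multiplication by $b$ is left multiplication minus $\operatorname{ad}b$, and these two commute. So if $(\operatorname{ad}b)^m(a)=0$,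
$$ab^m=\sum_{j<m}(-1)^j\binom mj\,b^{m-j}(\operatorname{ad}b)^j(a)\in bA .\tag{4}$$
There is a symmetric formula for $b^ma\in Ab$. So $B\setminus0$ is a two-sided Ore set. Let $E=R[(B\setminus0)^{-1}]=\bigoplus_\alpha F'x^\alpha$, with the extended Poisson bracket if $R=S$. Elements of $\Delta$ extend to $E$ by the quotient rule, and they preserve $F'$.

Let $I\subset A$ be a two-sided ideal. By (4) with $a=i\in I$, $ib^m=bi'$ with $i'\in I$, so $b^{-1}i=i'b^{-m}$; hence $EI\subset IE$, and symmetrically $IE\subset EI$. So $IE=EI$ is a two-sided ideal. Taking a common left denominator, each of its elements is $b^{-1}i$ with $b\in B\setminus0$, $i\in I$. If $I$ is $\Delta$-stable, so is $IE$.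

**Step 3: the new Lie algebra.** Let $L=F'\mathfrak h=F'\oplus\bigoplus F'x_i\subset E$. For $f,g\in F'$ and $x,y\in\mathfrak h$,
$$[fx,gy]=fg[x,y]+f[x,g]\,y-g[y,f]\,x .\tag{5}$$
In $A$ this is $f(gx+[x,g])y-g(fy+[y,f])x$; in $S$ it is the Leibniz rule. On the commutative ring $B$, $[x,\cdot]$ is in both cases the derivation extending $\operatorname{ad}x|_{\mathfrak a}$, so $[x,F']\subset F'$. Hence $L$ is closed under brackets, $[L,F']\subset F'$, and $L$ is $\Delta$-stable. By (5), or directly, $[fx,g]=f[x,g]$, so $\ell\mapsto[\ell,\cdot]|_{F'}$ is $F'$-linear. Put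
$$\mathfrak h'=\{\ell\in L:[\ell,F']=0\}\supseteq F'.$$
Its bracket is $F'$-bilinear, and it is closed under it by the Jacobi identity. So $\mathfrak h'$ is an $F'$-Lie algebra with central element $1$, and $\dim_{F'}\mathfrak h'\le n+1<\dim_F\mathfrak h$.

Choose $u_i,v_j\in L$ such that $1,u_1,\dots,u_q$ is a basis of $\mathfrak h'$ and $1,u_1,\dots,u_q,v_1,\dots,v_t$ one of $L$. The derivations $D_j=[v_j,\cdot]$ of $F'$ are $F'$-linearly independent, since $\mathfrak h'$ is the kernel of $L\to\operatorname{Der}F'$. So the vectors $(D_1(g),\dots,D_t(g))$, $g\in F'$, span $F'^t$: otherwise a nonzero linear form vanishes on all of them, which is a linear relation among the $D_j$. Hence there are $g_1,\dots,g_t\in F'$ with $\det(D_j(g_i))\neq0$, and after an $F'$-linear change of the $v_j$ we have $[v_j,g_i]=\delta_{ij}$.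

**Step 4: decomposing $E$.** For the filtration $F'R^{(d)}$, $\operatorname{gr}E=F'[\bar x]$ has degree-one part $L/F'$, with basis $\bar u_i,\bar v_j$. So the monomials $u^\beta v^\alpha$ form an $F'$-basis of $E$. Let $R'$ be the $F'$-span of the $u^\beta$. Since $[\mathfrak h',F']=0$, the inclusion $\mathfrak h'\subset E$ induces a homomorphism to $E$ from the algebra attached to $(F',\mathfrak h')$, of type $A$ or $S$ according to $R$. Its image is $R'$, and it is injective as the $u^\beta$ are independent. So $R'$ *is* that algebra, $A'$ or $S'$, and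
$$E=\bigoplus_\alpha R'v^\alpha,\qquad[R',F']=0,\qquad\Bigl[\sum_\alpha a_\alpha v^\alpha,\,g_i\Bigr]=\sum_\alpha\alpha_i\,a_\alpha v^{\alpha-e_i}.\tag{6}$$
In particular $R'=\{e\in E:[e,F']=0\}$.

**Fact 6.2.** If $R=A$ and $I\subset E$ is a two-sided ideal, then $I=\bigoplus_\alpha(I\cap A')v^\alpha$. Let $0\ne e=\sum a_\alpha v^\alpha\in I$ and choose $\alpha$ with $a_\alpha\ne0$ and $|\alpha|$ maximal. Bracket $\alpha_i$ times with $g_i$, for each $i$. By (6) this gives $\alpha!\,a_\alpha$, because any other $\gamma$ that occurs has $|\gamma|\le|\alpha|$, $\gamma\ne\alpha$, hence $\gamma_i<\alpha_i$ for some $i$. So $a_\alpha\in I\cap A'$. Subtract $a_\alpha v^\alpha\in I$ and induct on the number of terms.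

**Step 5: the new datum.** Let $\Delta'$ consist of the restrictions to $(F',\mathfrak h')$ of all $\delta\in\Delta$ and all $\operatorname{ad}\ell$, $\ell\in L$. These maps preserve $F'$ and $L$, hence $\mathfrak h'$; they are semilinear derivations killing $1$, and $\operatorname{ad}\mathfrak h'\subset\Delta'$. So $(F',\mathfrak h',\Delta')$ is a datum of smaller dimension. By (5), $L$ with its bracket, its action on $F'$ and its $\Delta$-action is the same for $R=A$ and $R=S$; hence so is the new datum.

For $a'\in R'$ and $f_i\in F'$ we have $[f_0+\sum f_ix_i,a']=\sum f_i[x_i,a']$, as $[f_i,a']=0$. Therefore $0\ne a'\in R'$ is a $\Delta'$-semi-invariant if and only if $\delta(a')\in F'a'$ for all $\delta\in\Delta$.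

**Fact 6.3.** Every semi-invariant of $R$ lies in $R'$, commutes with $F'$, and is a $\Delta'$-semi-invariant. For $y\in\mathfrak a$ we have $(\operatorname{ad}y)^2\mathfrak h\subset[\mathfrak a,\mathfrak a]=0$, so by Fact 4.3 semi-invariants commute with $\mathfrak a$, hence with $F'$. By (6) they lie in $R'$; now use Step 5.

**Step 6: contents.** The *content* of $w\in R\setminus0$ is the gcd of its coordinates in $R=\bigoplus Bx^\alpha$; $w$ is *primitive* if the content is $1$. For $R=U(\mathfrak{sl}_2\ltimes k^2)$ and $\mathfrak a=k\mathbf 1+ky_1+ky_2$, the element $c$ of (3) equals $y_2^2e+y_1y_2h-y_1^2f$ (the corrections $-2y_1y_2$ and $+2y_1y_2$ cancel), so it is primitive.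

**Fact 6.4.** (a) *If $w\in R$ is primitive and $\delta(w)\in F'w$ for all $\delta\in\Delta$, then $w$ is a semi-invariant of $R$.* If $\delta(w)=\gamma w$ with $\gamma\in F'$, all coordinates of $w$ multiplied by $\gamma$ lie in $B$; as their gcd is $1$, $\gamma\in B$. Since $\deg\delta(w)\le\deg w$, $\gamma\in F$. (b) *Every $\Delta'$-semi-invariant $w\in R'$ is $w=gw_0$ with $g\in F'^*$ and $w_0\in R\cap R'$ a primitive semi-invariant of $R$.* Clear denominators and divide by the content to get $w=gw_0$ with $w_0$ primitive; $w_0=g^{-1}w\in R'$, and $\delta(w_0)=\delta(g^{-1})w+g^{-1}\delta(w)\in F'w_0$. Apply (a). (c) *If $w\in R$ is a semi-invariant with content $d$, $w=dw_0$, then $d$ and $w_0$ are semi-invariants.* As in (b), $w_0$ is one. If $\delta(w)=\gamma w$ and $\delta(w_0)=\gamma_0w_0$ with $\gamma,\gamma_0\in F$, then $\delta(d)=(\gamma-\gamma_0)d$.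

**Example 6.5.** For $\mathfrak{sl}_2\ltimes k^2$ (with $\mathbf 1$ added), $F'=k(y_1,y_2)$, and $e,h,f$ act on $F'$ by $y_1\partial_{y_2}$, $y_1\partial_{y_1}-y_2\partial_{y_2}$, $y_2\partial_{y_1}$. These span a two-dimensional $F'$-space, and the relation between them is $y_2^2\,e+y_1y_2\,h-y_1^2\,f\mapsto0$. So $\mathfrak h'=F'\oplus F'c$ and $A'=F'[c]$. A semi-invariant of $A$ is an element of $F'[c]$ killed by $\operatorname{ad}e$ and $\operatorname{ad}f$ (there are no characters). Its coefficients are killed by $\partial_{y_1},\partial_{y_2}$, so it lies in $k[c]$. The semi-invariants are the nonzero elements of $k[c]$.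

## 7. Splitting off a Weyl algebra

We are in case (ii). The aim is a tensor decomposition $R=W\otimes_FR'$ with $R'$ attached to a smaller datum, again the same datum for $A$ and $S$.

**Step 1: correcting $\mathfrak h$ by quadratic elements.** Let $W=F[\mathfrak m]\subset R$ be the subalgebra generated by $\mathfrak m$. It is a Weyl algebra if $R=A$, and a polynomial algebra with nondegenerate constant Poisson bracket if $R=S$. Its (Poisson) center is $F$. Let $W_{\le2}=W\cap R_2$, the span of products of at most two elements of $\mathfrak m$. For $y,z,t\in\mathfrak m$,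
$$[yz,t]=\omega(z,t)\,y+\omega(y,t)\,z,\tag{7}$$
so $\operatorname{ad}q$ preserves $\mathfrak m$ for $q\in W_{\le2}$. The quadratic elements induce all of $\mathfrak{sp}(\mathfrak m/F)$ on $\mathfrak m/F$. Indeed $T\mapsto\omega(T\,\cdot,\cdot)$ identifies $\mathfrak{sp}(\mathfrak m/F)$ with the symmetric bilinear forms, and (7) corresponds to $(t,t')\mapsto\omega(z,t)\omega(y,t')+\omega(y,t)\omega(z,t')$. As the $\omega(z,\cdot)$ are all the linear forms, these span the symmetric forms. The elements $q\in\mathfrak m$ induce all linear maps $\mathfrak m/F\to F$.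

Let $x\in\mathfrak h$. The map $\operatorname{ad}x|_{\mathfrak m}$ kills $\mathbf 1$, and $[[x,y],z]+[y,[x,z]]=[x,\omega(y,z)\mathbf 1]=0$, so it induces an element of $\mathfrak{sp}(\mathfrak m/F)$. Subtract from $x$ a quadratic element with the same action on $\mathfrak m/F$; the difference maps $\mathfrak m$ to $F$ and kills $F$, so it acts like an element of $\mathfrak m$. Hence there is $q(x)\in W_{\le2}$ with $[x-q(x),\mathfrak m]=0$.

**Step 2: the new Lie algebra and the decomposition.** Put
$$\mathfrak h'=(\mathfrak h+W_{\le2})\cap C_R(W),$$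
where $C_R(W)$ is the (Poisson) centralizer. Since $\operatorname{ad}\mathfrak h$ and $\operatorname{ad}W_{\le2}$ preserve $\mathfrak m$, they preserve $W_{\le2}$, so $\mathfrak h+W_{\le2}$ is closed under brackets; it is $\Delta$-stable because $\mathfrak m$ is. The same holds for $C_R(W)$, hence for $\mathfrak h'$. By PBW $\mathfrak h\cap W_{\le2}=\mathfrak m$. The map $\mathfrak h'\to(\mathfrak h+W_{\le2})/W_{\le2}=\mathfrak h/\mathfrak m$ is surjective by Step 1, with kernel $W_{\le2}\cap C_R(W)=F$. So $\dim\mathfrak h'=1+\dim\mathfrak h-\dim\mathfrak m<\dim\mathfrak h$.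

Let $x_1,\dots,x_n$ be a basis of $\mathfrak h$ modulo $\mathfrak m$ and $x_i'=x_i-q(x_i)$; then $1,x'_1,\dots,x_n'$ is a basis of $\mathfrak h'$. As $[x_i,W]\subset W$, the spaces $\sum_{|\alpha|\le d}Wx^\alpha$ form an algebra filtration, $R=\bigoplus Wx^\alpha$, and $x'^\alpha\equiv x^\alpha$ modulo lower terms. So $R=\bigoplus_\alpha Wx'^\alpha$. Let $R'$ be the $F$-span of the $x'^\alpha$. It is the image of the algebra attached to $(F,\mathfrak h')$, the $x'^\alpha$ are independent, so it *is* that algebra ($A'$ or $S'$); and it commutes with $W$. Thus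
$$R=W\otimes_FR',\qquad C_R(W)=R',\tag{8}$$
the second because $\sum w_ir_i$ with independent $r_i\in R'$ commutes with $W$ only if all $w_i$ are central in $W$.

Let $\Delta'$ be the restriction of $\Delta$ to $\mathfrak h'$. For $x'=x-q\in\mathfrak h'$ with $x\in\mathfrak h$, $q\in W_{\le2}$ we have $\operatorname{ad}x'=\operatorname{ad}x$ on $R'$, since $q$ commutes with $R'$. So $\operatorname{ad}\mathfrak h'\subset\Delta'$, and $(F,\mathfrak h',\Delta')$ is a datum.

**Step 3: symmetrization, and why $A$ and $S$ give the same datum.** Let $\beta:S\to A$ be symmetrization,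
$$\beta(z_1\cdots z_d)=\frac1{d!}\sum_\sigma z_{\sigma(1)}\cdots z_{\sigma(d)}\qquad(z_i\in\mathfrak h).$$
On $S_F(\mathfrak h)\to U_F(\mathfrak h)$ it is bijective and $F$-linear, and $\beta(\mathbf 1u)=\mathbf 1\beta(u)$ because $\mathbf 1$ is central; so it descends to a bijection $S\to A$. It commutes with $\Delta$, since $\delta$ acts by the Leibniz rule on both sides. In particular $[x,\beta(u)]=\beta(\{x,u\})$ for $x\in\mathfrak h$, $u\in S$.

By (7), $[\beta(yz),t]=\omega(z,t)y+\omega(y,t)z=\{yz,t\}$ for $y,z,t\in\mathfrak m$. So for $u\in S(\mathfrak m)_{\le2}$ (the space $W_{\le2}$ formed in $S$), $\operatorname{ad}\beta(u)$ and $\{u,\cdot\}$ induce the same linear map $\mathfrak m\to\mathfrak m$ killing $\mathbf 1$. Symmetrization commutes with the derivations extending such a map, so $[\beta(u),\beta(c)]=\beta(\{u,c\})$ for all $c\in F[\mathfrak m]\subset S$. Hence $\beta$ restricts to a $\Delta$-equivariant Lie isomorphism $\mathfrak h+S(\mathfrak m)_{\le2}\to\mathfrak h+W_{\le2}$, and it carries the centralizers of $\mathfrak m$ to each other. So it identifies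 the two versions of $\mathfrak h'$, with $\Delta'$ and $F$.

**Fact 7.1.** The semi-invariants of $R$ and of $R'$ coincide (and so do the irreducible ones). For $y\in\mathfrak m$, $(\operatorname{ad}y)^3\mathfrak h=0$, so by Fact 4.3 semi-invariants of $R$ commute with $\mathfrak m$ and lie in $R'$ by (8). On $R'$ the conditions are the same.

**Fact 7.2.** Every two-sided ideal $I$ of $A$ is $W\otimes(I\cap A')$. Let $p_i,q_i\in\mathfrak m$ be a symplectic basis modulo $F$, with $[p_i,q_j]=\delta_{ij}$ and $[p_i,p_j]=[q_i,q_j]=0$. Then $A=\bigoplus p^aq^bA'$, and brackets with $q_i$, $p_i$ act on $\sum p^aq^br_{ab}$ as $-\partial/\partial p_i$ and $\partial/\partial q_i$. For $(a,b)$ of maximal total degree with $r_{ab}\ne0$, iterated brackets give $\pm a!\,b!\,r_{ab}\in I\cap A'$. Subtract $p^aq^br_{ab}\in I$ and induct.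

**Example 7.3.** Let $\mathfrak h$ be the semidirect product of $\mathfrak{sl}_2$ with the Heisenberg algebra spanned by $p,q,\mathbf 1$: $[e,q]=p$, $[f,p]=q$, $[h,p]=p$, $[h,q]=-q$. An abelian ideal containing $k\mathbf 1$ lies in the radical, and its image in $kp\oplus kq$ is $\mathfrak{sl}_2$-stable, so it is $k\mathbf 1$; we are in case (ii). One checks with (7) that
$$e-\tfrac12p^2,\qquad f+\tfrac12q^2,\qquad h+\tfrac12(pq+qp)$$
commute with $p$ and $q$; for instance $[\tfrac12p^2,q]=p$ and $[-\tfrac12q^2,p]=q$. So $A=W\otimes U(\mathfrak{sl}_2)$.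

## 8. The semisimple case

Here the reductions end. Let $\mathfrak s\ne0$ be semisimple over $F$, $A=U_F(\mathfrak s)$ with center $Z_F$, $K=\overline F$, $\Gamma=\operatorname{Gal}(K/F)$, $\bar U=U(\mathfrak s_K)=K\otimes_FA$, and $\bar Z$ the center of $\bar U$. The center is given by linear equations, so $\bar Z=K\otimes_FZ_F$. Over an algebraically closed field of characteristic $0$ every semisimple Lie algebra has a Chevalley basis, so we may write $\mathfrak s_K=K\otimes_{\mathbb Q}\mathfrak s_{\mathbb Q}$ with $\mathfrak s_{\mathbb Q}$ split semisimple over $\mathbb Q$.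

**Lemma 8.1.** (a) $\bar Z$ is a polynomial ring over $K$. (b) $\bar U$ is a free $\bar Z$-module. (c) $\bar U/\mathfrak n\bar U$ is a domain for every maximal ideal $\mathfrak n$ of $\bar Z$.

**Step 1: the symmetric algebra over $K$.** For a field $k\supset\mathbb Q$ let $S_k=S(\mathfrak s_{\mathbb Q}\otimes k)$ and let $Y_k=k\otimes Y_{\mathbb Q}$ be its ring of invariants. Over $\mathbb C$, Chevalley's theorem says that $Y_{\mathbb C}$ is a polynomial ring on homogeneous generators, and by Kostant (*Amer. J. Math.* 85 (1963)) $S_{\mathbb C}$ is a free $Y_{\mathbb C}$-module and $S_{\mathbb C}Y_{\mathbb C,+}$ is prime. We transfer this to $K$.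

Choose homogeneous $f_1,\dots,f_l\in Y_{\mathbb Q}$ lifting a basis of $Y_{\mathbb Q,+}/Y_{\mathbb Q,+}^2$. They generate $Y_{\mathbb Q}$ by the graded Nakayama lemma. Over $\mathbb C$, their number is the dimension of $Y_{\mathbb C,+}/Y_{\mathbb C,+}^2$, which is the Krull dimension of the polynomial ring $Y_{\mathbb C}$; so they are algebraically independent. Thus $Y_{\mathbb Q}=\mathbb Q[f_1,\dots,f_l]$ and $Y_K=K[f_1,\dots,f_l]$ are polynomial rings.

Next, $\operatorname{Tor}_1^{Y_{\mathbb Q}}(\mathbb Q,S_{\mathbb Q})\otimes\mathbb C=\operatorname{Tor}_1^{Y_{\mathbb C}}(\mathbb C,S_{\mathbb C})=0$, so by the graded Nakayama lemma $S_{\mathbb Q}$ is graded free over $Y_{\mathbb Q}$, and $S_K$ is graded free over $Y_K$.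

Finally $S_{\overline{\mathbb Q}}/(f_1,\dots,f_l)$ is a subring of $S_{\mathbb C}/S_{\mathbb C}Y_{\mathbb C,+}$, hence a domain. A commutative domain over an algebraically closed field stays a domain after extension of that field, so $S_K/S_KY_{K,+}$ is a domain.

**Step 2: passage to $\bar U$.** Symmetrization $\beta:S_K\to\bar U$ is an isomorphism of $\mathfrak s_K$-modules, and $\beta(f)$ has symbol $f$ for homogeneous $f$. So $\bar Z=\beta(Y_K)$ and $\operatorname{gr}\bar Z=Y_K$. The symbols $f_i$ generate $Y_K$ and are algebraically independent, so $\bar Z=K[\beta(f_1),\dots,\beta(f_l)]$ is a polynomial ring. Let $(h_i)$ be a homogeneous $Y_K$-basis of $S_K$ and $e_i=\beta(h_i)$. For $\nu_i\in\bar Z$, not all zero, $\sum\nu_ie_i$ has degree $\max_i(\deg\nu_i+\deg h_i)$ and symbol $\sum\operatorname{gr}(\nu_i)h_i$, summed over the indices attaining the maximum, because this sum is nonzero by freeness. So the $e_i$ are independent over $\bar Z$; by induction on the degree they span. This is (b).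

Let $\mathfrak n$ be maximal. As $K$ is algebraically closed, $\mathfrak n$ has codimension $1$ in $\bar Z$. Then $\operatorname{gr}\mathfrak n$ is a graded ideal of $Y_K$ of codimension $1$. It does not contain $1$, as $\mathfrak n$ contains no nonzero constant; so $\operatorname{gr}\mathfrak n=Y_{K,+}$. We have $\mathfrak n\bar U=\bigoplus\mathfrak ne_i$. By the symbol formula its associated graded ideal is $\bigoplus Y_{K,+}h_i=Y_{K,+}S_K$, which is prime by Step 1. So $\bar U/\mathfrak n\bar U$ has a domain as associated graded ring, and is a domain. $\square$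

**Lemma 8.2.** If $b\in\bar Z$ is irreducible, $\bar U/b\bar U$ is a domain.

*Proof.* Let $x,y\notin b\bar U$. In a $\bar Z$-basis of $\bar U$ some coordinate $x_i$ of $x$ and some coordinate $y_j$ of $y$ are not in $b\bar Z$. This ideal is prime, so $x_iy_j\notin b\bar Z$. By the Nullstellensatz there is a maximal ideal $\mathfrak n\ni b$ with $x_iy_j\notin\mathfrak n$. So $x,y\notin\mathfrak n\bar U$, and by (c) $xy\notin\mathfrak n\bar U\supset b\bar U$. $\square$

**Lemma 8.3.** A nonzero two-sided ideal $I$ of $U_F(\mathfrak s)$ meets $Z_F$ nontrivially.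

*Proof.* Invariants are given by linear equations over $F$, so $K\otimes(I\cap Z_F)=(K\otimes I)\cap\bar Z$, and we may assume $F=K$. Let $G$ be the adjoint group, connected with Lie algebra $\mathfrak s$, and $J=\operatorname{gr}I\subset S(\mathfrak s)=K[\mathfrak s^*]$, a nonzero $G$-stable graded ideal. The surjections of finite-dimensional $\mathfrak s$-modules $I\cap U_d\to J_d$ split, so every element of $J_d^{\mathfrak s}$ lifts to $I^{\mathfrak s}=I\cap Z$. So it suffices that $J\cap Y\ne0$, where $Y=S(\mathfrak s)^{\mathfrak s}$; this intersection is graded.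

Suppose $J\cap Y=0$. Then $\sqrt J\cap Y=0$, so $Y\to S(\mathfrak s)/\sqrt J$ is injective and $V(J)\to\operatorname{Spec}Y$ is dominant; its image contains a nonempty open set $O$. Identify $\mathfrak s^*$ with $\mathfrak s$ by the Killing form. Let $l=\operatorname{rank}\mathfrak s$ and let $D\in Y$ be the coefficient of $T^l$ in $\det(T-\operatorname{ad}x)$; $D\ne0$, and the lower coefficients vanish identically. If $D(x)\ne0$, the generalized null space of $\operatorname{ad}x$ has the minimal dimension $l$. So it is a Cartan subalgebra; it contains $x$, and hence $x$ is semisimple. Orbits of semisimple elements are closed, and, $G$ being reductive, each fibre of $\mathfrak s^*\to\operatorname{Spec}Y$ contains exactly one closed orbit. So the fibre over a point with $D\ne0$, consisting of semisimple elements, is a single orbit. As $V(J)$ is $G$-stable, it contains the whole preimage of $O\cap\{D\ne0\}$, a nonempty open subset of $\mathfrak s^*$. So $V(J)=\mathfrak s^*$ and $J=0$, a contradiction. $\square$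

**Proposition 8.4.** For a datum of type (iii): (M) every nonzero $\Delta$-stable two-sided ideal $I$ of $A$ contains a semi-invariant; (C) if $p\in A$ is an irreducible semi-invariant, $A/pA$ is a domain.

If $\mathfrak s=0$ then $A=F$, every nonzero ideal is $F\ni1$, and there are no irreducible semi-invariants. Let $\mathfrak s\neq0$, so $A=U_F(\mathfrak s)$.

**Step 1: $\Delta$ acts on $\bar Z$ coefficientwise.** Each $\delta\in\Delta$ extends uniquely from $F$ to a derivation of $K$; by uniqueness the extension commutes with $\Gamma$. Then it extends to $\mathfrak s_K=K\otimes_F\mathfrak s$ and to $\bar U=K\otimes_FA$ by the Leibniz rule, again commuting with $\Gamma$. On $\mathfrak s_K=K\otimes_{\mathbb Q}\mathfrak s_{\mathbb Q}$, the difference of $\delta$ and the coefficientwise derivation $\delta|_K\otimes1$ is a $K$-linear derivation of the semisimple Lie algebra $\mathfrak s_K$, so it is inner. So on $\bar U$ the two differ by an inner derivation, which vanishes on $\bar Z$. Hence on $\bar Z=K\otimes_{\mathbb Q}Z(U(\mathfrak s_{\mathbb Q}))$ each $\delta$ acts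 coefficientwise.

**Step 2: proof of (M).** Put $J=K\otimes_F(I\cap Z_F)$. It is nonzero by Lemma 8.3, and it is a $\Delta$-stable and $\Gamma$-stable ideal of $\bar Z$. Choose $0\ne z\in J$ with the fewest nonzero coordinates in a fixed $\mathbb Q$-basis of $Z(U(\mathfrak s_{\mathbb Q}))$, scaled so that one coordinate is $1$. By Step 1 $\delta(z)\in J$ has fewer nonzero coordinates, so $\delta(z)=0$ for all $\delta\in\Delta$. The element $z$ has finitely many $\Gamma$-conjugates, and $\delta$ commutes with $\Gamma$, so it kills them too. Their product is nonzero, lies in $J^\Gamma=I\cap Z_F$, and is killed by $\Delta$. It is a semi-invariant in $I$.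

**Step 3: the shape of $p$ in $\bar Z$.** Since $\mathfrak s$ has no nonzero characters, $p\in Z_F$. Write $p=c\prod b_j^{e_j}$ in the polynomial ring $\bar Z$, with $c\in K^*$ and $b_j$ irreducible, pairwise non-associate. From $\delta(p)\in Fp$ we get $b_j\mid\delta(b_j)$ exactly as in Fact 4.4(a), and $\delta(b_j)\in Kb_j$ by degree, for the filtration of $\bar U$. The group $\Gamma$ fixes $p$, so it permutes the ideals $(b_j)$, and $e_j$ is constant on orbits. For a $\Gamma$-orbit $O$ of indices let $b_O=\prod_{j\in O}b_j$. The line $Kb_O$, being the set of elements of $b_O\bar Z$ of degree at most $\deg b_O$, is $\Gamma$-stable. Choose $p_O\in Kb_O$ with one coordinate, in an $F$-basis of $Z_F$, equal to $1$. For $\gamma\in\Gamma$, $\gamma(p_O)\in Kp_O$ has the same coordinate $1$, so $\gamma(p_O)=p_O$. Thus $p_O\in Z_F$, and $\delta(p_O)\in Kp_O\cap Z_F=Fp_O$: $p_O$ is a semi-invariant. Now $p=c'\prod p_O^{e_O}$, and $c'\in F^*$ because both $p$ and the product lie in $Z_F$. Each $p_O$ has positive degree, so irreducibility of $p$ gives $p=c'p_O$ for one orbit. Up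 to a constant of $K^*$, $p=b_1\cdots b_m$ with pairwise non-associate conjugate primes.

**Step 4: proof of (C).** As $\bar U$ is free over $\bar Z$, comparing coordinates gives $\bigcap b_i\bar U=b_1\cdots b_m\bar U=p\bar U$. Let $x\in A\cap b_1\bar U$. Applying $\Gamma$, which fixes $x$, we get $x\in\bigcap b_i\bar U=p\bar U$. So $x\in A\cap(K\otimes_FpA)=pA$. Hence $A/pA$ embeds in $\bar U/b_1\bar U$, a domain by Lemma 8.2. $\square$

## 9. Complete primeness

**Theorem 9.1.** For every datum and every irreducible semi-invariant $p\in A$, $A/pA$ is a domain.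

The proof is by induction on $\dim_F\mathfrak h$, for all data simultaneously. Case (iii) is Proposition 8.4.

**Step 1: case (ii).** By Fact 7.1, $p\in A'$ is an irreducible semi-invariant of $A'$, so $A'/pA'$ is a domain by induction. By (8), $A/pA=W\otimes_F(A'/pA')$. Filtered by the degree in $W$, it has as associated graded ring a polynomial ring over $A'/pA'$, a domain. So $A/pA$ is a domain.

From now on we are in case (i), with the notation of Section 6. By Fact 6.3, $p\in A'$ and $p$ commutes with $F'$.

**Step 2: $p\in B$.** By Fact 4.4(a) the irreducible factors of $p$ in $B$ are semi-invariants, so $p$ is irreducible in $B$. Then $pB$ is a prime ideal with $[\mathfrak h,pB]\subset pB$, and $A/pA$ is a domain by Fact 6.1. The same argument gives a statement we shall use three times: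

**Fact 9.2.** If $\pi\in B$ is an irreducible factor of a semi-invariant lying in $B$, then $\pi$ is a semi-invariant, $A/\pi A$ is a domain, and $\pi A=\bigoplus_\alpha\pi Bx^\alpha$. In particular a primitive element is not in $\pi A$.

From now on $p\notin B$. By Fact 6.4(c), $p=dp_0$ with semi-invariants $d\in B$ and $p_0\notin B$, $p_0$ primitive. Irreducibility gives $d\in F^*$, so $p$ is primitive.

**Step 3: $p$ stays irreducible for $(A',\Delta')$.** This is needed in order to apply the induction hypothesis. First $p\notin F'$, as $A\cap F'=B$. Suppose $p=w_1w_2$ with $\Delta'$-semi-invariants $w_i\in A'\setminus F'$. By Fact 6.4(b), $w_i=g_iw_i^0$ with $g_i\in F'^*$ and $w_i^0\in A$ primitive semi-invariants of $A$; $w_i^0\notin F$. By Fact 6.4(c), $w_1^0w_2^0=dw'$ with $d\in B$ a semi-invariant and $w'$ primitive. Since $F'$ is central in $A'$, $p=(g_1g_2d)\,w'$. Both $p$ and $w'$ are primitive, so $g_1g_2d$ and its inverse lie in $B$, and $g_1g_2d\in F^*$. Hence $w_1^0w_2^0=\gamma dp$ with $\gamma\in F^*$. If $d\notin F$, let $\pi$ be an irreducible factor of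 $d$. Then $w_1^0w_2^0\in\pi A$, so by Fact 9.2 one of the $w_i^0$ lies in $\pi A$, contradicting primitivity. So $d\in F^*$, and $p$ is, up to a factor in $F^*$, the product $w_1^0w_2^0$ of two semi-invariants of $A$ outside $F$, a contradiction.

**Step 4: $E/pE$ is a domain.** By Step 3 and induction $A'/pA'$ is a domain. By Fact 4.1, $pA'=A'p$. We have $[v_j,p]\in F'p=pF'$ since $p$ is a $\Delta'$-semi-invariant, so $v_jp\in pE$ and $pv_j\in Ep$. As $E$ is generated by $A'$ and the $v_j$, the ideal $pE=Ep=\bigoplus pA'v^\alpha$ is two-sided. Since $[v_j,A']\subset A'$ and $[v_i,v_j]\in L\subset A'+\sum_kF'v_k$, the spaces $\sum_{|\alpha|\le d}A'v^\alpha$ form an algebra filtration of $E$ in whose graded ring the $\bar v_j$ are central. So $E/pE$ has associated graded ring $(A'/pA')[\bar v_1,\dots,\bar v_t]$, a domain. Hence $E/pE$ is a domain, and so is its subring $A/(A\cap pE)$.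

**Step 5: $T:=A\cap pE$ equals $pA$.** Localization might have lost factors from $B$; we show that it has not. $T$ is a $\Delta$-stable two-sided ideal of $A$. Each $u\in T$ is $u=pb^{-1}a$ with $b\in B\setminus0$, $a\in A$, and $bu=pa$ because $p$ commutes with $B$. As $T$ is a finitely generated right ideal and $bpA=pbA\subset pA$ for $b\in B$, the product of such $b$'s for a set of generators multiplies $T$ into $pA$. So
$$Q=\{b\in B:bT\subset pA\}\ne0 .$$
$Q$ is an ideal of $B$, and it is $\Delta$-stable: for $\tau\in T$, $\delta(b)\tau=\delta(b\tau)-b\,\delta(\tau)\in pA$. Write $Q=dQ_1$ with $d=\gcd Q$; by Fact 4.4(b), $d$ is a semi-invariant.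

We claim $dT\subset pA$. Let $\tau=pe\in T$ with $e\in E$, and $q_1\in Q_1$. Then $p\,q_1de=q_1d\,\tau\in pA$, so $q_1de\in A$. Write $de=\sum g_\alpha x^\alpha$ with $g_\alpha\in F'$. Then $q_1g_\alpha\in B$ for all $q_1\in Q_1$, and since $\gcd Q_1=1$, $g_\alpha\in B$. So $de\in A$ and $d\tau=p\,de\in pA$.

Finally we cancel $d$. Let $\pi$ be an irreducible factor of $d$ and suppose $\pi\tau'=pa$ with $\tau',a\in A$. By Fact 9.2 $A/\pi A$ is a domain, and $p\notin\pi A$ as $p$ is primitive; so $a=\pi a'$. Then $\pi\tau'=p\pi a'=\pi pa'$ and $\tau'=pa'\in pA$. Cancelling the irreducible factors of $d$ one after another gives $T\subset pA$. $\square$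

## 10. Symmetrization of elements that commute with $\mathfrak a$

We are in case (i) with the notation of Section 6, and $\beta:S\to A$ is symmetrization; on $B$ it is the identity.

**Lemma 10.1.** Let $Q\subset B$ be an ideal. If $f\in QS$ and $\{y,f\}=0$ for all $y\in\mathfrak a$, then $\beta(f)\in QA$.

The commutation hypothesis cannot be dropped, even if $[\mathfrak h,Q]\subset Q$. Take the Lie algebra with basis $x,y_1,y_2,y_3$ of Section 3, $Q=(C)$, and $f=Cx^2$. Averaging words gives $\beta(y_1x^2)=y_1x^2+y_2x+\frac13y_3$ and $\beta(y_2^2x^2)=y_2^2x^2+2y_2y_3x+\frac12y_3^2$. Hence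
$$\beta(Cx^2)=\beta(y_2^2x^2)-2y_3\beta(y_1x^2)=Cx^2-\tfrac16y_3^2,$$
which is not in $QA=\bigoplus Qx^i$, since $y_3^2\notin(C)$.

**Step 1: a generating function for $\beta$.** Let $s_1,\dots,s_n$ be commuting formal variables, commuting with everything, $v=\sum s_ix_i$, and $\psi(t)=(e^t-1)/t=\sum_{k\ge0}t^k/(k+1)!$. Let $\tau:B\to B[[s]]$ be the $F$-algebra homomorphism with $\tau(y)=\psi(\operatorname{ad}v)y$ for $y\in\mathfrak a$; note that $\mathbf 1\mapsto\mathbf 1$. We claim that for all $b\in B$
$$\beta(b\,e^v)=\tau(b)\,e^v\quad\text{in }A[[s]],\tag{9}$$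
where on the left $e^v\in S[[s]]$ and $\beta$ is applied coefficientwise.

Let $y\in\mathfrak a$ and let $u$ be another variable. Since $\beta$ maps powers of linear elements to the same powers, $\beta(e^{uy+v})=e^{uy+v}$. In $S$ we have $e^{uy+v}=e^{uy}e^v$. In $A$ consider $\Phi(t)=e^{t(v+uy)}e^{-tv}$, a power series in $s,u$ with coefficients polynomial in $t$. Then
$$\Phi'(t)=e^{t(v+uy)}(uy)e^{-tv}=\Phi(t)\cdot e^{t\operatorname{ad}v}(uy),\qquad\Phi(0)=1 .$$
The elements $e^{t\operatorname{ad}v}(uy)$ have coefficients in the abelian ideal $\mathfrak a$, so they commute with each other. Therefore $\exp\bigl(\int_0^te^{t'\operatorname{ad}v}(uy)\,dt'\bigr)$ satisfies the same differential equation and initial condition, which determine the series. So $\Phi(1)=\exp(u\,\psi(\operatorname{ad}v)y)$, that is,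
$$\beta(e^{uy}e^v)=\exp(u\,\tau(y))\,e^v .$$
The coefficient of $u^d$ gives (9) for $b=y^d$. The powers $y^d$, $y\in\mathfrak a$, $d\geq0$, span $B$, and (9) is linear in $b$.

**Step 2: the coefficients of $\beta(f)$.** Write $f=\sum b_\alpha x^\alpha$ with $b_\alpha\in Q$. In $S$, $x^\alpha=\partial_s^\alpha e^v|_{s=0}$. In $A[[s]]$, $e^v=\sum_\varepsilon\frac{s^\varepsilon}{\varepsilon!}\beta(x^\varepsilon)$. With (9),
$$\beta(f)=\sum_\alpha\partial_s^\alpha\bigl(\tau(b_\alpha)e^v\bigr)\big|_{s=0}=\sum_\varepsilon c_\varepsilon\,\beta(x^\varepsilon),\qquad c_\varepsilon=\frac1{\varepsilon!}\sum_\alpha\partial_s^\alpha\bigl(s^\varepsilon\tau(b_\alpha)\bigr)\big|_{s=0}\in B .$$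
Only finitely many $c_\varepsilon$ are nonzero. It suffices to show $c_\varepsilon\in Q$.

**Step 3: Taylor expansion of $\tau$.** Let $\eta_j=\tau(y_j)-y_j=\sum_{k\ge1}(\operatorname{ad}v)^ky_j/(k+1)!=[v,\zeta_j]$, where $\zeta_j=\sum_{k\ge1}(\operatorname{ad}v)^{k-1}y_j/(k+1)!$ lies in $F[[s]]\mathbf 1+\sum_iF[[s]]y_i$. So $\eta_j$ lies in the ideal
$$N=\sum_iB[[s]]\,[v,y_i]\subset B[[s]].$$
Taylor's formula gives $\tau(b)=\sum_\mu\frac1{\mu!}\eta^\mu\partial_y^\mu b$. Define maps, $B$-linear and depending only on finitely many coefficients of $g$,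
$$\Lambda^{(\mu)}:B[[s]]\to B,\qquad\Lambda^{(\mu)}(g)=\sum_\alpha(\partial_y^\mu b_\alpha)\,\partial_s^\alpha g\big|_{s=0}.$$
Then $c_\varepsilon=\frac1{\varepsilon!}\sum_\mu\frac1{\mu!}\Lambda^{(\mu)}(s^\varepsilon\eta^\mu)$ and $s^\varepsilon\eta^\mu\in N^{|\mu|}$ (with $N^0=B[[s]]$). So it suffices to show
$$\Lambda^{(\mu)}(N^{|\mu|})\subset Q\quad\text{for all }\mu.\tag{10}$$

**Step 4: proof of (10), by induction on $|\mu|$.** For $\mu=0$ it holds because $b_\alpha\in Q$. Derivatives $\partial_y^\mu b_\alpha$ need not lie in $Q$, and here the hypothesis enters. The coefficient of $x^\varepsilon$ in $\{y,f\}=\sum_\alpha b_\alpha\sum_i\alpha_i\{y,x_i\}x^{\alpha-e_i}=0$ gives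
$$\sum_i(\varepsilon_i+1)\,[x_i,y]\,b_{\varepsilon+e_i}=0\qquad(y\in\mathfrak a).$$
Multiplied by $\varepsilon!$ this says $\Lambda^{(0)}(s^\varepsilon[v,y])=0$. By linearity and finite dependence, $\Lambda^{(0)}(g\,[v,y])=0$ for all $g\in F[[s]]$. Apply $\partial_y^\mu$ to this identity in $B$. Since $g$ does not involve the $y_j$ and $[v,y]=\sum s_i[x_i,y]$ has degree at most $1$ in them, only first derivatives of $[v,y]$ survive:
$$\Lambda^{(\mu)}(g\,[v,y])=-\sum_j\mu_j\,\Lambda^{(\mu-e_j)}\bigl(g\,\partial_{y_j}[v,y]\bigr).\tag{11}$$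
Both sides are $B$-linear in $g$ and depend on finitely many coefficients, so (11) holds for all $g\in B[[s]]$.

Let $|\mu|\ge1$. $N^{|\mu|}$ is spanned by products $g'\prod_{i\le|\mu|}[v,z_i]$ with $z_i\in\mathfrak a$, $g'\in B[[s]]$. Apply (11) with $y=z_{|\mu|}$ and $g=g'\prod_{i<|\mu|}[v,z_i]\in N^{|\mu|-1}$. The right side lies in $\sum_{j:\mu_j>0}\Lambda^{(\mu-e_j)}(N^{|\mu|-1})$, which is in $Q$ by induction. $\square$

For $\mathfrak{sl}_2\ltimes k^2$, $Q=(y_1,y_2)$, and the commutative element $f=e\,y_2^2+h\,y_1y_2-f_0\,y_1^2$ (writing $f_0$ for the third basis vector of $\mathfrak{sl}_2$), averaging words gives $\beta(ey_2^2)=ey_2^2-y_1y_2$, $\beta(hy_1y_2)=hy_1y_2$, $\beta(f_0y_1^2)=f_0y_1^2-y_1y_2$. So $\beta(f)$ is the central element $c$ of (3), which indeed lies in $AQ=QA$.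

## 11. Semi-invariants in stable ideals of $S(\mathfrak g)$

**Theorem 11.1.** Let $k$ be algebraically closed of characteristic $0$ and $\mathfrak g$ a finite-dimensional Lie algebra over $k$. Every nonzero $\operatorname{ad}\mathfrak g$-stable ideal $J$ of $S(\mathfrak g)$ contains a semi-invariant (for $\operatorname{ad}\mathfrak g$).

An $\operatorname{ad}\mathfrak g$-stable ideal $J$ is a Poisson ideal, by the Leibniz rule: $\{S(\mathfrak g),J\}\subset J$.

**Step 0: reduction to the Lie algebra of an algebraic group.** By Ado's theorem, $\mathfrak g\subset\mathfrak{gl}(V)$. Let $\hat G\subset GL(V)$ be the smallest closed subgroup with $\hat{\mathfrak g}:=\operatorname{Lie}\hat G\supset\mathfrak g$. It is connected, and $[\hat{\mathfrak g},\hat{\mathfrak g}]=[\mathfrak g,\mathfrak g]$ (Borel, *Linear Algebraic Groups*, 7.9). So $\mathfrak g$ is an ideal of $\hat{\mathfrak g}$, and is stable under $\hat G$. The stabilizer in $\hat G$ of $J\cap S^{\le d}(\mathfrak g)$ is closed, and its Lie algebra contains $\mathfrak g$, so it is $\hat G$ by minimality. Thus $J$ is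 $\hat G$-stable, hence $\hat{\mathfrak g}$-stable, and $JS(\hat{\mathfrak g})$ is a nonzero $\hat{\mathfrak g}$-stable ideal. Let $t_1,\dots,t_q$ be a basis of a complement of $\mathfrak g$ in $\hat{\mathfrak g}$, so that $JS(\hat{\mathfrak g})=\bigoplus Jt^\alpha$. Suppose it contains a $\hat{\mathfrak g}$-semi-invariant $w=\sum w_\alpha t^\alpha$ with $w_\alpha\in J$. For $x\in\mathfrak g$, $\{x,t_i\}\in\mathfrak g$, so $\{x,w\}=\sum\{x,w_\alpha\}t^\alpha$ plus terms of lower $t$-degree. Hence the $w_\alpha\neq0$ with $|\alpha|$ maximal are $\mathfrak g$-semi-invariants in $J$. So it is enough to prove the theorem for $\hat{\mathfrak g}$.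

We therefore assume $\mathfrak g=\operatorname{Lie}G$ with $G$ a connected linear algebraic group. Then $\mathfrak g$-stable subspaces of $S(\mathfrak g)$ are $G$-stable, and semi-invariants for $\mathfrak g$ and for $G$ coincide. As in Fact 4.4(a), irreducible factors in $S(\mathfrak g)$ of semi-invariants are semi-invariants.

**Step 1: all semi-invariants live in $S(\mathfrak g')$ for a certain ideal $\mathfrak g'$.** Let $\Xi$ be the set of characters of $G$ that are weights of semi-invariants in $S(\mathfrak g)$, $H=\bigcap_{\chi\in\Xi}\ker\chi$, and $\mathfrak g'=\operatorname{Lie}H=\bigcap_{\chi\in\Xi}\ker d\chi$. For $\mu\in\mathfrak g^*$ let $\partial_\mu$ be the derivation of $S(\mathfrak g)$ with $\partial_\mu(x)=\mu(x)$ for $x\in\mathfrak g$. If $f$ is a semi-invariant of weight $\lambda$ (also denoting its differential), then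
$$\{u,f\}=f\,\partial_\lambda u\qquad(u\in S(\mathfrak g)),\tag{12}$$
since both sides are derivations in $u$ and agree on $\mathfrak g$.

*If $E,f$ are semi-invariants of weights $\mu,\lambda$, then $\partial_\mu f=0$.* Weights add in products and $\partial_\mu$ is a derivation depending linearly on $\mu$, so we may assume $E,f$ irreducible (constants are trivial). By (12), $f\,\partial_\lambda E=\{E,f\}=-\{f,E\}=-E\,\partial_\mu f$. If $E,f$ are not associate, $E\mid\partial_\lambda E$, which has smaller degree; so $\partial_\lambda E=0$ and then $\partial_\mu f=0$. If they are associate, then $\lambda=\mu$ and $2f\,\partial_\lambda f=0$.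

Choose semi-invariants $E_1,\dots,E_q$ whose weights $\lambda_1,\dots,\lambda_q$ have differentials forming a basis of $(\mathfrak g/\mathfrak g')^*$, and $t_1,\dots,t_q\in\mathfrak g$ dual to it. Then $S(\mathfrak g)=S(\mathfrak g')[t_1,\dots,t_q]$ and $\partial_{\lambda_i}=\partial/\partial t_i$. By the claim, every semi-invariant is killed by all $\partial/\partial t_i$, so it lies in $S(\mathfrak g')$.

**Step 2: $J':=J\cap S(\mathfrak g')\ne0$.** For $u\in J$, (12) gives $E_i\,\partial u/\partial t_i=\{u,E_i\}\in J$, and $E_i\in S(\mathfrak g')$. Let $0\ne u\in J$ have minimal degree in $t$. If some $\partial u/\partial t_i\ne0$, then $E_i\,\partial u/\partial t_i$ is a nonzero element of $J$ of smaller $t$-degree. So $u\in S(\mathfrak g')$.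

**Step 3: $H^\circ$-semi-invariants in $S(\mathfrak g')$ are $H^\circ$-invariant.** Here $H^\circ$ is the identity component. Let $f\in S(\mathfrak g')$ be an $H^\circ$-semi-invariant of weight $\chi$ and degree $d$. $H^\circ$ is normal in $G$, so $G$ permutes the finitely many $H^\circ$-weights of $S^{\le d}(\mathfrak g')$, trivially since $G$ is connected. So
$$M=\{u\in S^{\le d}(\mathfrak g'):hu=\chi(h)u\ \text{ for all }h\in H^\circ\}\ni f$$
is a $G$-module. The group $[G,G]$ is connected and killed by all characters of $G$, so it lies in $H^\circ$ and acts on $M$ by scalars. Hence the image of $G$ in $GL(M)$ is connected and solvable, and by Lie–Kolchin $M$ contains a $G$-semi-invariant. Its weight $\lambda$ lies in $\Xi$ by definition of $\Xi$, and $\lambda|_{H^\circ}=\chi$. But $\lambda|_H=1$, so $\chi=1$.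

Let $Y=S(\mathfrak g')^{H^\circ}$ and $K'=\operatorname{Frac}S(\mathfrak g')$. If $a/b\in K'$ is invariant with $a,b$ coprime, then $a$ and $b$ are $H^\circ$-semi-invariants, hence invariants. So $K'^{H^\circ}=\operatorname{Frac}Y$. As $[G,G]\subset H^\circ$, $G$ acts on $Y$ through a connected abelian group, so every nonzero $G$-stable subspace of $Y$ contains a $G$-semi-invariant. The space $J'\cap Y$ is $G$-stable. So it suffices to prove $J'\cap Y\neq0$.

**Step 4: reduction to a prime ideal.** If $J'=S(\mathfrak g')$, then $1\in J'\cap Y$. Otherwise the minimal primes over $J'$ are nonzero and $H^\circ$-stable ($H^\circ$ is connected and permutes them), and a product of powers of them lies in $J'$. If each of them meets $Y$ nontrivially, so does $J'$. So we may replace $J'$ by one of them: $J'$ is a nonzero $H^\circ$-stable prime. Suppose, for contradiction, $J'\cap Y=0$.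

**Step 5: orbits on $X=V(J')$ are too small.** Let $N=\dim\mathfrak g'$ and $X=V(J')\subsetneq\mathfrak g'^*$, an irreducible $H^\circ$-stable variety. Let $\pi\in S(\mathfrak g')\otimes\Lambda^2\mathfrak g'^*$ be the Poisson bivector, $\pi_\xi(x,y)=\xi([x,y])$. The tangent space at $\xi$ of the orbit $H^\circ\xi$ is $\mathfrak g'\cdot\xi$, the image of $\pi_\xi:\mathfrak g'\to\mathfrak g'^*$. So $\dim H^\circ\xi$ is the rank of $\pi_\xi$; let $2m$ be its maximal (generic) value. By Rosenlicht's theorem and Step 3, $\operatorname{trdeg}\operatorname{Frac}Y=\operatorname{trdeg}K'^{H^\circ}=N-2m=:l$. So there are algebraically independent $f_1,\dots,f_l\in Y$. Since $J'\cap Y=0$, they remain algebraically independent in $k[X]=S(\mathfrak g')/J'$, so $(f_1,\dots,f_l):X\to\mathbb A^l$ is dominant. Hence for general $x\in X$, by generic smoothness, $df_1\wedge\dots\wedge df_l$ is nonzero at $x$, even on $T_xX$. The orbit of $x$ lies in a fibre of this map, so for general $x$ its dimension is at most $\dim X-l<N-l=2m$. If $m=0$ this is absurd. So $m\ge1$, the rank of $\pi$ is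 less than $2m$ at general points of $X$, and
$$\pi^m\in S(\mathfrak g')\otimes\Lambda^{2m}\mathfrak g'^*\quad\text{vanishes on }X.\tag{13}$$

**Step 6: comparing $\pi^m$ with $df_1\wedge\dots\wedge df_l$.** We extract from $\pi^m$ an invariant polynomial vanishing on $X$. Let $0\ne\mathrm{vol}\in\Lambda^N\mathfrak g'^*$ be constant, and let $\theta\in S(\mathfrak g')\otimes\Lambda^{2m}\mathfrak g'^*$ be its contraction with $df_1\wedge\dots\wedge df_l$ (where $df_i\in S(\mathfrak g')\otimes\mathfrak g'$). For general $\xi\in\mathfrak g'^*$ the $df_i(\xi)\in\mathfrak g'$ are independent, so $V_\xi=\bigcap\ker df_i(\xi)\subset\mathfrak g'^*$ has dimension $N-l=2m$. The $f_i$ are constant on orbits, so $\mathfrak g'\cdot\xi\subset V_\xi$, with equality for general $\xi$ by dimension. Thus $\pi_\xi$ is a nondegenerate element of $\Lambda^2V_\xi$, and $\pi_\xi^m$ spans the line $\Lambda^{2m}V_\xi$. Complete $df_1(\xi),\dots,df_l(\xi)$ to a basis $e_1,\dots,e_N$ of $\mathfrak g'$, with dual basis $e_i^*$. Then $\theta_\xi$ is a nonzero multiple of $e_{l+1}^*\wedge\dots\wedge e_N^*$,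 and $V_\xi$ is spanned by $e_{l+1}^*,\dots,e_N^*$; so $\theta_\xi$ is also a nonzero element of $\Lambda^{2m}V_\xi$. Hence all $2\times2$ minors of the coefficient vectors of $\pi^m$ and $\theta$ vanish identically, and
$$\pi^m=q\,\theta,\qquad 0\ne q=\frac ab\in K',\quad a,b\in S(\mathfrak g')\text{ coprime}.$$
From $b\pi^m=a\theta$, $b$ divides all coefficients of $\theta$. At general $x\in X$, $\theta(x)\ne0$ by Step 5, so $b(x)\neq0$. By (13), $a(x)\theta(x)=b(x)\pi^m(x)=0$, so $a(x)=0$. Thus $a\in J'$. The group $H^\circ$ fixes $\pi$ and the $f_i$, and $\mathrm{vol}$ transforms by a character; so $q$ is an $H^\circ$-semi-invariant, hence so is $a$ by unique factorization, and $a\in Y$ by Step 3. So $0\neq a\in J'\cap Y$, a contradiction. $\square$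

**Corollary 11.2.** Let $k$ be algebraically closed of characteristic $0$ and $\mathbf 1\in\mathfrak h$ nonzero central. Every nonzero $\operatorname{ad}\mathfrak h$-stable ideal $J$ of $S=S(\mathfrak h)/(\mathbf 1-1)$ contains a semi-invariant.

*Proof.* Let $\tilde J\subset S(\mathfrak h)$ be the span of the homogeneous elements with image in $J$. It is an ideal, homogeneous, $\operatorname{ad}\mathfrak h$-stable, and nonzero because elements of $J$ can be homogenized with $\mathbf 1$. By Theorem 11.1 it contains a semi-invariant $w$. As $\operatorname{ad}\mathfrak h$ preserves degrees, a nonzero homogeneous component of $w$ is a semi-invariant in $\tilde J$. Its image lies in $J$, is a semi-invariant or zero, and is nonzero since setting $\mathbf 1=1$ is injective on homogeneous elements of fixed degree. $\square$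

## 12. From $S$ to $A$

For a datum $(F,\mathfrak h,\Delta)$ consider the two statements

- $\mathrm M_{cl}$: every nonzero $\Delta$-stable ideal of $S$ contains a semi-invariant;
- $\mathrm M_q$: every nonzero $\Delta$-stable two-sided ideal of $A$ contains a semi-invariant.

We do not claim $\mathrm M_{cl}$ for all data; what matters is that it is inherited along the reductions.

**Proposition 12.1.** $\mathrm M_{cl}$ implies $\mathrm M_q$.

The proof is by induction on $\dim_F\mathfrak h$. In case (iii) $\mathrm M_q$ holds by Proposition 8.4. In cases (i) and (ii) let $(F',\mathfrak h',\Delta')$ be the reduced datum of Section 6 or 7 ($F'=F$ in case (ii)). It is the same for $A$ and $S$.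

**Step 1: $\mathrm M_{cl}$ passes to the reduced datum.** Let $J'\ne0$ be a $\Delta'$-stable ideal of $S'$. In case (i), $J'E=\bigoplus J'v^\alpha$ is a $\Delta$-stable ideal of $E=S[(B\setminus0)^{-1}]$, and $J'E\cap S$ is $\Delta$-stable and nonzero (clear denominators). So it contains a semi-invariant $f$ of $S$. By Fact 6.3, $f\in S'$ and $f$ is a $\Delta'$-semi-invariant; and $f\in J'E\cap S'=J'$ by (6). In case (ii), $J'S=W\otimes J'$ is $\Delta$-stable and contains a semi-invariant $f$ of $S$. By Fact 7.1, $f\in S'$ is a semi-invariant of $S'$, and $f\in(W\otimes J')\cap S'=J'$.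

By induction, $\mathrm M_q$ holds for the reduced datum. Let $I\ne0$ be a $\Delta$-stable two-sided ideal of $A$.

**Step 2: case (ii).** By Fact 7.2, $I=W\otimes(I\cap A')$. So $I\cap A'$ is a nonzero $\Delta'$-stable ideal of $A'$ and contains a semi-invariant of $A'$, which is one of $A$ by Fact 7.1.

**Step 3: case (i), a semi-invariant up to denominators.** By Step 2 of Section 6, $IE$ is a nonzero $\Delta$-stable two-sided ideal of $E$; by Fact 6.2, $IE\cap A'\ne0$. This is a two-sided ideal of $A'$, stable under $\Delta$ and $\operatorname{ad}L$, that is, $\Delta'$-stable. By $\mathrm M_q$ for the reduced datum it contains a $\Delta'$-semi-invariant $w$. By Fact 6.4(b), $w=gw_0$ with $g\in F'^*$ and $w_0\in A$ a semi-invariant of $A$; and $w_0=g^{-1}w\in IE$.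

**Step 4: case (i), clearing the denominators.** Let $Q=\{b\in B:bw_0\in I\}$, an ideal of $B$. It is nonzero, since $w_0=b^{-1}i$ for some $b\in B\setminus0$ and $i\in I$. It is $\Delta$-stable: $\delta(b)w_0=\delta(bw_0)-b\,\delta(w_0)\in I$, as $\delta(w_0)\in Fw_0$. So $QS$ is a nonzero $\Delta$-stable ideal of $S$, and by $\mathrm M_{cl}$ it contains a semi-invariant $f$ of $S$. By Fact 6.3, $\{y,f\}=0$ for $y\in\mathfrak a$. By Lemma 10.1 and Fact 6.1, $\beta(f)\in QA=AQ$. Since $\beta$ is bijective, $F$-linear and commutes with $\Delta$, $\beta(f)$ is a semi-invariant of $A$. Hence $\beta(f)w_0$ is a semi-invariant of $A$, and it lies in $AQw_0\subset I$. $\square$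

**Proof of Theorem 1.** (C) is Fact 4.1 together with Theorem 9.1 for the datum $(k,\mathfrak h,\operatorname{ad}\mathfrak h)$.

(M), for $k$ algebraically closed, in particular for $k=\mathbb C$: $\mathrm M_{cl}$ holds for $(k,\mathfrak h,\operatorname{ad}\mathfrak h)$ by Corollary 11.2, and Proposition 12.1 gives $\mathrm M_q$. This is (M), since two-sided ideals are $\operatorname{ad}\mathfrak h$-stable.

(M), for general $k$: let $0\ne I\subset A$ be a two-sided ideal and $\bar I=\bar k\otimes I\subset\bar k\otimes A$. By the case just treated $\bar I$ contains a semi-invariant $w$, say $[x,w]=\lambda(x)w$. Both $w$ and $\lambda|_{\mathfrak h}$ are defined over a finite Galois extension $k_1/k$. For $\sigma\in\operatorname{Gal}(k_1/k)$ and $x\in\mathfrak h$ we have $\sigma(w)\in\bar I$ and $[x,\sigma(w)]=\sigma(\lambda(x))\sigma(w)$. So the product of all $\sigma(w)$, in any order, is nonzero, lies in $\bar I$, and is a semi-invariant of weight $\lambda_0=\sum_\sigma\sigma\circ\lambda$ on $\mathfrak h$, with $\lambda_0(\mathfrak h)\subset k$. The space $\{a\in\bar I:[x,a]=\lambda_0(x)a\ \text{for all }x\in\mathfrak h\}$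 is defined by linear equations over $k$, so it equals
$$\bar k\otimes\{a\in I:[x,a]=\lambda_0(x)a\ \text{ for all }x\in\mathfrak h\}.$$
It is nonzero, so the space on the right is nonzero, and $I$ contains a semi-invariant. $\square$

By Section 2 this proves Theorem 2. In particular, for every nonzero finite-dimensional complex Lie algebra $\mathfrak g$, the algebra $U(\mathfrak g)$ is a UFD. For $\mathfrak{sl}_2\ltimes\mathbb C^2$, Example 6.5 makes the outcome explicit: the height-one primes are the ideals $(c-\lambda)U$ with $\lambda\in\mathbb C$ and $c$ the central element (3).
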